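\title{Neighboring block sizes in modules of constant Jordan type}

\begin{abstract}
Let $x,y$ be commuting operators on a finite dimensional vector space over an algebraically closed field $k$, and suppose that all nonzero linear combinations of $x$ and $y$ are nilpotent with the same Jordan form, having $a_l$ blocks of size $l$. We prove that if $i\ge 2$ is nonzero in $k$ and $a_i\neq0$, then $a_{i-1}\ne0$ or $a_{i+1}\neq0$, and that $a_j=0$ forces $\sum_{l>j}a_l=0$ in $k$. For modules of constant Jordan type over an elementary abelian $p$-group of rank two, the first statement answers affirmatively a question of Carlson, Friedlander and Pevtsova. The proofs put the family of operators in Jordan form locally on $\mathbb P^1$ and divide $x$ and $y$ by the universal operator $sx+ty$.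
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic $p$ and let $E\cong(\mathbb Z/p\mathbb Z)^2$ have generators $g_1,g_2$. With $x=g_1-1$ and $y=g_2-1$ the group algebra is $kE=k[x,y]/(x^p,y^p)$, so a $kE$-module is a vector space with two commuting operators whose $p$-th powers vanish. For $0\ne\alpha=(\alpha_1,\alpha_2)\in k^2$ the element $u_\alpha=\alpha_1x+\alpha_2y$ satisfies $u_\alpha^p=\alpha_1^px^p+\alpha_2^py^p=0$. On a finite dimensional module $M$ it therefore has a Jordan form with blocks of sizes between $1$ and $p$. The \emph{Jordan type} of $M$ at $\alpha$ is the formal sum $\sum_l a_l[l]$, where $a_l$ is the number of blocks of size $l$, and $M$ has \emph{constant Jordan type} if this sum is the same for all $\alpha\neq 0$.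

For a cyclic group the analogous condition is empty: the operators $\alpha x$ with $\alpha\ne0$ all have the Jordan form of $x$, and every type occurs. In rank two the operators $u_\alpha$, up to scalars, form a family over the projective line, and one asks which types can stay constant along the whole line. The trivial module has type $[1]$ and the free module $kE$ has type $p\,[p]$, so the extreme sizes $1$ and $p$ can occur alone. In the examples of Section~\ref{sec:examples} every intermediate size comes with a neighbor. Carlson, Friedlander and Pevtsova \cite{CFP} pose the following question.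

\begin{quote}
\emph{Let $p>3$, let $M$ be a finite dimensional $kE$-module of constant Jordan type $\sum_l a_l[l]$, and let $1<i<p$. If $a_i\ne0$, must $a_{i-1}$ or $a_{i+1}$ be nonzero?}
\end{quote}

The answer is yes. The relations $x^p=y^p=0$ play no role, so we work in the following setting throughout: $k$ is an algebraically closed field of any characteristic, and $M$ is a finite dimensional $k$-vector space with commuting endomorphisms $x,y$ such that every $u_\alpha=\alpha_1x+\alpha_2y$, $0\neq\alpha\in k^2$, is nilpotent with Jordan type $\sum_l a_l[l]$ independent of $\alpha$. We again say that $M$ has \emph{constant Jordan type}.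

\begin{theorem}\label{thm:neighbor}
Let $i\ge2$ be an integer with $i\ne0$ in $k$. If $a_i\neq0$, then $a_{i-1}\neq0$ or $a_{i+1}\ne0$.
\end{theorem}

An integer $i$ with $1<i<p$ is nonzero in a field of characteristic $p$, so this answers the question; the assumption $p>3$ is not needed.

\begin{theorem}\label{thm:gap}
If $j\ge1$ and $a_j=0$, then $\sum_{l>j}a_l=0$ in $k$. In particular, this number is divisible by $p$ if $k$ has characteristic $p$.
\end{theorem}

If $a_{i-1}=a_{i+1}=0$, then Theorem~\ref{thm:gap} for $j=i-1$ and $j=i+1$ gives $a_i=0$ in $k$ by subtraction. In characteristic $p$ this says only that $p\mid a_i$, so Theorem~\ref{thm:neighbor} needs a finer argument.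

Section~\ref{sec:small} shows that argument in the smallest case. In general, the generators of the blocks of size $i$ form a vector bundle $\mathcal T$ on $\mathbb P^1$ (Section~\ref{sec:frames}). If the neighboring sizes are absent and $x,y$ act as zero on $\mathcal T$, then $x$ and $y$ can be divided by $sx+ty$, and this forces $\mathcal T=0$ (Section~\ref{sec:division}). Differentiating along the line shows that $x$ and $y$ do act as zero (Section~\ref{sec:derivative}). Theorem~\ref{thm:gap} is proved in Section~\ref{sec:trace}, and Section~\ref{sec:consequences} collects consequences. We write $r^+=\max(r,0)$.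

\section{Two monomial families}\label{sec:examples}

Given $\alpha\neq0$, choose $\beta\in k^2$ linearly independent of $\alpha$, and let $\varphi$ be the automorphism of $k[x,y]$ with $\varphi(x)=u_\alpha$, $\varphi(y)=u_\beta$. It preserves each ideal $(x,y)^r$. In characteristic $p$ it also preserves $(x^p,y^p)$, because the $p$-th power of a linear form lies in this ideal. So $\varphi$ induces a linear bijection on each of the modules below, and $\varphi(xm)=u_\alpha\varphi(m)$ shows that $u_\alpha$ is conjugate to $x$. These modules thus have constant Jordan type, and the blocks of $x$ are the strings of monomials $x^ey^f$ with $f$ fixed.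

\begin{example}\label{ex:A}
For $r\ge0$ let $A_r=k[x,y]/(x,y)^r$. The string $y^f,xy^f,\dots,x^{r-1-f}y^f$ has length $r-f$ for $0\le f<r$, so $A_r$ has type $[r]+[r-1]+\dots+[1]$. In characteristic $p$ it is a $kE$-module when $r\le p$.
\end{example}

\begin{example}\label{ex:B}
Let $k$ have characteristic $p$, let $1\le i\le p$ and $n=p-i$, and let $B_i$ be the ideal $(x,y)^nkE$ of $kE$. Its basis consists of the $x^ey^f$ with $e,f\le p-1$ and $e+f\ge n$. For fixed $f$ the exponent $e$ runs from $(n-f)^+$ to $p-1$, so the string has length $p-(n-f)^+$. This is $i+f$ for $0\le f<n$, and it is $p$ for the $i$ values $n\le f\le p-1$. So $B_i$ has type $[i]+[i+1]+\dots+[p-1]+i\,[p]$, with $p$ blocks in total, and $B_p=kE$.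
\end{example}

A direct sum of modules of constant Jordan type has constant Jordan type, with the multiplicities added. Put $B_{p+1}=0$. Then $A_r\oplus B_q$, for $0\le r\le p$ and $1\le q\le p+1$, is a $kE$-module whose set of block sizes is $\{1,\dots,r\}\cup\{q,\dots,p\}$. In such a set every $i$ with $1<i<p$ has a neighbor, which suggests the answer yes.

The examples also show that both theorems are sharp. Let $2\le i\le p-1$. In $A_i$ we have $a_i\ne0$ and $a_{i+1}=0$, and in $B_i$ we have $a_i\neq0$ and $a_{i-1}=0$, so neither alternative in Theorem~\ref{thm:neighbor} can be dropped. The modules $A_1=k$ of type $[1]$ and $kE$ of type $p\,[p]$ show that the hypotheses $i\ne1$ and $p\nmid i$ cannot be omitted. For $B_i$ and $j=i-1$ the sum in Theorem~\ref{thm:gap} equals $p$, so the modulus $p$ is optimal.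

It is worth seeing how $y$ ties the block of size $i$ to its neighbor. In $A_i$ it sends the generator $1$ to the generator $y$ of the block of size $i-1$. In $B_i$ it sends the generator $x^n$ to $x\cdot x^{n-1}y$, which is $x$ times the generator of the block of size $i+1$. These two links are the obstructions to the division carried out in Section~\ref{sec:division}.

\section{The smallest case: only blocks of size two}\label{sec:small}

Suppose that $2\neq0$ in $k$ and that $M$ has constant type $a\,[2]$. Theorem~\ref{thm:neighbor} predicts $a=0$. The proof has two steps.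

\emph{Step 1: $x$ and $y$ act as zero on $M/u_\alpha M$.} We have $(x+\tau y)^2=0$ for all $\tau\in k$, so the coefficients $x^2$, $2xy$, $y^2$ of this polynomial in $\tau$ vanish, and $xy=0$ since $2\ne0$. Let $W=xM+yM$. Every $u_\alpha$ kills $W$, so $u_\alpha M\subseteq W\subseteq\operatorname{Ker}u_\alpha$. All blocks have size two, so $u_\alpha M=\operatorname{Ker}u_\alpha$, and both equal $W$. Thus $M/u_\alpha M$ is the space $V=M/W$ of dimension $a$, on which $x$ and $y$ are zero.

\emph{Step 2: divide by $u_\alpha$.} The operators $x,y$ induce maps $\bar x,\bar y\colon V\to W$, and $\bar u_\alpha=\alpha_1\bar x+\alpha_2\bar y$ is an isomorphism for every $\alpha\neq0$. So we may form the endomorphisms $\Phi_x(\alpha)=\bar u_\alpha^{-1}\bar x$ and $\Phi_y(\alpha)=\bar u_\alpha^{-1}\bar y$ of $V$, and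
\[
\alpha_1\Phi_x(\alpha)+\alpha_2\Phi_y(\alpha)=\mathrm{id}_V .
\]
By Cramer's rule the matrix entries of $\Phi_x,\Phi_y$ are homogeneous rational functions of $\alpha$ of degree $-1$ with denominator $\det\bar u_\alpha$, which vanishes at no $\alpha\ne0$. A homogeneous polynomial of positive degree in two variables has a zero $\alpha\ne0$, so this denominator is constant, and a homogeneous polynomial of degree $-1$ is zero. Hence $\Phi_x=\Phi_y=0$, so $\mathrm{id}_V=0$ and $a=0$.

Two things change in general. When other sizes are present, the space of generators of the blocks of size $i$ varies with $\alpha$, so $V$ becomes a vector bundle on $\mathbb P^1$, and it need not be trivial. And there is no longer an isomorphism $\bar u_\alpha$ to invert: that the quotient of $x$ by $u_\alpha$ exists and is unique has to be extracted from $a_{i-1}=a_{i+1}=0$.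

\section{Jordan form in a family over the projective line}\label{sec:frames}

Let $P=\mathbb P^1_k$ with homogeneous coordinates $s,t$. We recall the facts to be used. The sections of $\mathcal O(m)$ over an open set $U$ are the homogeneous rational functions of degree $m$ in $s,t$ without poles on $U$; the global sections are the homogeneous polynomials of degree $m$, so $H^0(P,\mathcal O(m))=0$ for $m<0$. If $\ell\in\{s,t\}$ has no zero on $U$, then $\mathcal O(m)(U)=\ell^m\mathcal O(U)$. For a coherent sheaf $\mathcal F$ put $\mathcal F(m)=\mathcal F\otimes\mathcal O(m)$. Every open subset $U\neq P$ is affine. On such $U$ coherent sheaves correspond to finitely generated $\mathcal O(U)$-modules, compatibly with kernels, images, sums and quotients, and an inclusion of submodules may be checked on an open cover. A vector bundle is a locally free coherent sheaf, and every vector bundle on $P$ is a direct sum of line bundles $\mathcal O(m)$.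

Let $\mathcal N=M\otimes_k\mathcal O_P$ and
\[
\theta=sx+ty\colon\ \mathcal N\to\mathcal N(1).
\]
Let $\mathcal K_j\subseteq\mathcal N$ be the kernel of $\theta^j\colon\mathcal N\to\mathcal N(j)$, so $\mathcal K_0=0$, and let $\theta\mathcal N\subseteq \mathcal N$ be the image of $\theta\colon\mathcal N(-1)\to\mathcal N$. A \emph{chart} is a pair $(U,\ell)$ with $\ell\in\{s,t\}$ and $U$ a nonempty open set on which $\ell$ has no zero. On a chart we write
\[
O=\mathcal O(U),\qquad N=M\otimes_kO,\qquad T=\theta/\ell=\tfrac s\ell\,x+\tfrac t\ell\,y,\qquad K_j=\operatorname{Ker}(T^j|N).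
\]
Then $\mathcal K_j(U)=K_j$ and $(\theta\mathcal N)(U)=TN$. The operators $x,y$ commute with $T$, and the value of $T$ at a closed point $(\alpha_1:\alpha_2)$ is the nonzero multiple $u_\alpha/\ell(\alpha)$ of $u_\alpha$. If $(U,\ell')$ is also a chart, then $T'=\theta/\ell'$ satisfies
\begin{equation}\label{eq:ell}
T=(\ell'/\ell)\,T',\qquad \ell'/\ell\in O^\times .
\end{equation}
The standard charts are $U_s=\{s\neq0\}$ with $O=k[\tau]$, $\tau=t/s$, $T=x+\tau y$, and $U_t=\{t\ne0\}$ with $O=k[\sigma]$, $\sigma=s/t$, $T=\sigma x+y$.

A \emph{frame} on a chart $(U,\ell)$ is a family $(w_\nu)_{\nu\in I}$ in $N$ with integers $l_\nu\ge1$, exactly $a_l$ of which equal $l$ for each $l$, such that $T^{l_\nu}w_\nu=0$ and the elements $T^ew_\nu$ $(\nu\in I,\ 0\le e<l_\nu)$ form an $O$-basis of $N$. In other words, $N=\bigoplus_\nu O[T]w_\nu\cong\bigoplus_\nu O[T]/(T^{l_\nu})$. A frame restricts to a frame on every smaller chart, and by \eqref{eq:ell} a frame for $\ell$ is a frame for $\ell'$.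

\begin{lemma}\label{lem:frames}
Every closed point $q\in P$ lies in a chart that carries a frame.
\end{lemma}

\begin{proof}
Choose $\ell$ with $\ell(q)\ne0$. Let $\mathcal O_q$ be the local ring at $q$, a discrete valuation ring with residue field $k$ and fraction field $F$, and let $N_q=M\otimes\mathcal O_q$. We want to lift a Jordan basis of the fiber $N_q\otimes k=M$. The difficulty is to lift a generator $\bar w$ of a block of size $j$ to an element that is still killed by $T^j$.

Fix $j$. At every closed point of $U_\ell$ the matrix $T^j$ has rank $\rho=\sum_la_l(l-j)^+$. Its minors of size $\rho+1$ are polynomials in the affine coordinate that vanish at every point of the infinite field $k$, so they are zero, and some minor of size $\rho$ is nonzero at $q$. Hence $T^j$ also has rank $\rho$ over $F$. The finitely generated module $C=\operatorname{Coker}(T^j|N_q)$ then satisfies $\dim_kC\otimes k=\dim M-\rho=\dim_FC\otimes F$. A nonzero torsion summand would contribute to the left side only, so $C$ is free. Therefore $0\to T^jN_q\to N_q\to C\to0$ splits, $T^jN_q$ is free, and $0\to\operatorname{Ker}T^j\to N_q\to T^jN_q\to0$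 splits too. So $\operatorname{Ker}(T^j|N_q)$ is a direct summand of $N_q$ of rank $\dim M-\rho$, and its reduction embeds in the kernel of $T^j$ on the fiber. Both spaces have dimension $\dim M-\rho$, so they are equal.

Choose generators $\bar w_\nu$ of the Jordan blocks of $T$ on the fiber, of sizes $l_\nu$, and lift $\bar w_\nu$ to $w_\nu\in\operatorname{Ker}(T^{l_\nu}|N_q)$. The coordinates of the $w_\nu$ in a basis of $M$ are regular on a neighborhood $U'\subseteq U_\ell$ of $q$, and $T^{l_\nu}w_\nu=0$ holds in $M\otimes\mathcal O(U')\subseteq N_q$. The $\dim M$ elements $T^ew_\nu$ reduce to a basis of the fiber, so their determinant $\delta\in\mathcal O(U')$ is nonzero at $q$. They form a basis over $U=\{\delta\neq0\}\subseteq U'$.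
\end{proof}

This lemma is the only place where constancy of the Jordan type enters. For $M=k[x]/(x^2)$ with $y=0$ we have $T=\sigma x$ on $U_t$, and the vector $1$, which is killed by $T$ in the fiber at $\sigma=0$, does not lift to $\operatorname{Ker}T=Ox$.

For a nilpotent operator $u$, the quotient $(\operatorname{Ker}u^c+\operatorname{Im}u)/(\operatorname{Ker}u^{b-1}+\operatorname{Im}u)$ has as a basis the generators of the blocks of sizes $b,\dots,c$, and it involves no choice. We form it in the family: for $1\le b\le c$ put
\[
\mathcal T_{[b,c]}=(\mathcal K_c+\theta\mathcal N)/(\mathcal K_{b-1}+\theta\mathcal N).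
\]
An $O$-linear endomorphism of $N$ that commutes with $T$ preserves $K_j$ and $TN$, and so acts on $\mathcal T_{[b,c]}(U)$. In particular $x$ and $y$ act on $\mathcal T_{[b,c]}$.

\begin{lemma}\label{lem:bundle}
The sheaf $\mathcal T_{[b,c]}$ is a vector bundle of rank $a_b+\dots+a_c$. In particular, if $j\ge1$ and $a_j=0$, then $K_j\subseteq K_{j-1}+TN$ on every chart.
\end{lemma}

\begin{proof}
In a frame,
\begin{equation}\label{eq:kernel}
K_j=\bigoplus_\nu T^{(l_\nu-j)^+}O[T]w_\nu .
\end{equation}
The module $N/TN$ is free on the classes of the $w_\nu$, and by \eqref{eq:kernel} the image of $K_j$ in it is spanned by the classes with $l_\nu\le j$. So $\mathcal T_{[b,c]}(U)$ is free on the classes of the $w_\nu$ with $b\le l_\nu\le c$. The last statement is the case $b=c=j$, where the rank is zero.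
\end{proof}

\section{Dividing by $\theta$}\label{sec:division}

\begin{proposition}\label{prop:key}
Let $2\le b\le c$ and $a_{b-1}=a_{c+1}=0$. If $x$ and $y$ act as zero on $\mathcal T_{[b,c]}$, then $\mathcal T_{[b,c]}=0$, that is, $a_b=\dots=a_c=0$.
\end{proposition}

Fix $b,c$ as in the proposition and write $\mathcal T=\mathcal T_{[b,c]}$. If $z$ acts as zero on $\mathcal T$, then $zv$ is a multiple $Tu$ up to a term from smaller blocks, and we want to call $u$ the quotient of $zv$ by $T$. Two things can go wrong: $u$ may be ambiguous, and $u$ may involve larger blocks. By Lemma~\ref{lem:bundle} the two gaps give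
\begin{equation}\label{eq:gaps}
K_{b-1}+TN=K_{b-2}+TN,\qquad K_{c+1}\subseteq K_c+TN;
\end{equation}
the first equality needs $b-1\ge1$. These remove the two problems.

\begin{lemma}\label{lem:division}
Let $(U,\ell)$ be a chart and let $z$ be an $O$-linear endomorphism of $N$ that commutes with $T$ and acts as zero on $\mathcal T(U)$. Then for every $v\in K_c$ there is a decomposition
\begin{equation}\label{eq:decomp}
zv=v'+Tu,\qquad v'\in K_{b-2},\quad u\in N .
\end{equation}
In every such decomposition $u\in K_c+TN$, and the class $[u]\in\mathcal T(U)$ depends only on the class $[v]\in\mathcal T(U)$. The map $G_\ell(z)\colon[v]\mapsto[u]$ is an $O$-linear endomorphism of $\mathcal T(U)$.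
\end{lemma}

\begin{proof}
\emph{Existence.} Since $z$ acts as zero, $zv\in K_{b-1}+TN$, and this is $K_{b-2}+TN$ by \eqref{eq:gaps}.

\emph{The quotient stays in range.} We have $T^czv=zT^cv=0$, and $T^cv'=0$ since $b-2\le c$. So $T^{c+1}u=0$, and $u\in K_{c+1}\subseteq K_c+TN$ by \eqref{eq:gaps}.

\emph{Uniqueness.} If $v'+Tu=v''+Tu''$ with $v',v''\in K_{b-2}$, then $T(u-u'')\in K_{b-2}$, so $u-u''\in K_{b-1}$ and $[u]=[u'']$. Thus $v\mapsto[u]$ is a well-defined map $g\colon K_c\to\mathcal T(U)$. It is $O$-linear, because decompositions \eqref{eq:decomp} can be added and multiplied by elements of $O$.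

\emph{Descent.} The map $K_c\to\mathcal T(U)$, $v\mapsto[v]$, is surjective with kernel $K_c\cap(K_{b-2}+TN)$, by \eqref{eq:gaps}. Let $v=v_0+Tm$ lie in this kernel, with $v_0\in K_{b-2}$ and $m\in N$. Then $Tm=v-v_0\in K_c$, so $m\in K_{c+1}\subseteq K_c+TN$. Now $zv=zv_0+T(zm)$ with $zv_0\in K_{b-2}$ is a decomposition \eqref{eq:decomp}, so $g(v)=[zm]=z[m]=0$.
\end{proof}

The construction has four properties.
\begin{enumerate}
\item[(a)] $G_\ell(fz_1+gz_2)=fG_\ell(z_1)+gG_\ell(z_2)$ for $f,g\in O$, since decompositions of $z_1v$ and $z_2v$ combine to one of $(fz_1+gz_2)v$.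
\item[(b)] $T$ acts as zero on $\mathcal T(U)$, and $G_\ell(T)=\mathrm{id}$, since $Tv=0+Tv$.
\item[(c)] $G_\ell(z)$ is compatible with restriction to a smaller chart $U'$, since \eqref{eq:decomp} restricts and $\mathcal T(U)$ generates $\mathcal T(U')$ over $\mathcal O(U')$.
\item[(d)] If $(U,\ell')$ is also a chart, then $Tu=T'\big((\ell'/\ell)u\big)$ by \eqref{eq:ell}, so $G_{\ell'}(z)=(\ell'/\ell)G_\ell(z)$. Hence $\ell^{-1}G_\ell(z)\colon\mathcal T(U)\to\mathcal T(-1)(U)$ does not depend on $\ell$.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:key}]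
Apply Lemma~\ref{lem:division} to $z=x$ and $z=y$ on $U_s$ and $U_t$. By (c) and (d) the maps $s^{-1}G_s(z)$ and $t^{-1}G_t(z)$ agree on $U_s\cap U_t$, so they glue to homomorphisms $\Phi_x,\Phi_y\colon\mathcal T\to\mathcal T(-1)$. On each chart, (a) and (b) applied to $T=\frac s\ell x+\frac t\ell y$ give $\mathrm{id}=\frac s\ell G_\ell(x)+\frac t\ell G_\ell(y)$, that is,
\begin{equation}\label{eq:euler}
s\,\Phi_x+t\,\Phi_y=\mathrm{id}_{\mathcal T}.
\end{equation}
Suppose $\mathcal T\ne0$. By Lemma~\ref{lem:bundle} it is a vector bundle, so $\mathcal T\cong\bigoplus_\mu\mathcal O(m_\mu)$, and $H^0(P,\mathcal T(m))\neq0$ exactly when $m\ge m_0:=-\max_\mu m_\mu$. Let $v\neq0$ be a global section of $\mathcal T(m_0)$. Then $\Phi_xv$ and $\Phi_yv$ lie in $H^0(P,\mathcal T(m_0-1))=0$, and \eqref{eq:euler} gives $v=s\Phi_xv+t\Phi_yv=0$, a contradiction. So $\mathcal T=0$, and its rank $a_b+\dots+a_c$ is zero.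
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis is needed for the division. On $U_s$ put $\vartheta=x+\tau y$, so that $T$ is multiplication by $\vartheta$ in the modules of Section~\ref{sec:examples}.
\begin{enumerate}
\item[(i)] Let $M=A_2$ and $b=c=2$, so $a_{b-1}\neq0$. Here $TN=O\vartheta$ does not contain $y\cdot1$, so \eqref{eq:decomp} has no solution for $z=y$, $v=1$. Allowing $v'\in K_1$ destroys uniqueness: $x\cdot1=x+T\cdot0=-\tau y+T\cdot1$.
\item[(ii)] Let $M=B_i$ with $2\le i\le p-1$ and $b=c=i$, so $a_{c+1}\ne0$. Since $\vartheta^p=x^p+\tau^py^p$, the module $N$ is the ideal $(\vartheta,y)^n$ of $k[\tau][\vartheta,y]/(\vartheta^p,y^p)$, and the elements $\vartheta^{(n-f)^+}y^f$ form a frame. For $v=\vartheta^n$ we get $yv=T(\vartheta^{n-1}y)$, and the quotient $\vartheta^{n-1}y$ generates a block of size $i+1$, so it does not lie in $K_i+TN$.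
\item[(iii)] Let $M=k$ with $x=y=0$ and $b=c=1$. Then $xv=0=Tu$ for every $u$, and $\mathcal T=\mathcal O_P\ne0$.
\end{enumerate}
\end{remark}

\section{Differentiating along the line}\label{sec:derivative}

To use Proposition~\ref{prop:key} we must know that $x$ and $y$ act as zero on $\mathcal T_{[i,i]}$. In Section~\ref{sec:small} this came from the coefficient of $\tau$ in $(x+\tau y)^2=0$, that is, from a derivative in $\tau$. In general the relation $T^im=0$ holds only for certain sections $m$, which themselves depend on $\tau$, so the derivative has a second term. That term turns out to be harmless, because it is divisible by $T^i$.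

\begin{lemma}\label{lem:derivative}
Let $i\ge1$ with $i\ne0$ in $k$. Then $x$ and $y$ map $\mathcal K_i$ into $\mathcal K_{i-1}+\theta\mathcal N$.
\end{lemma}

\begin{proof}
It suffices to prove this on $U_s$ and on $U_t$. On $U_s$ let $D=d/d\tau$ act on $N=M\otimes k[\tau]$ through the second factor. It commutes with $x$ and $y$, and the product rule gives
\[
DTm=xDm+ym+\tau yDm=TDm+ym .
\]
Since $y$ commutes with $T$, induction on $e$ gives $DT^e=T^eD+eT^{e-1}y$: the step is $DT^{e+1}=(T^eD+eT^{e-1}y)T=T^e(TD+y)+eT^ey$. Let $m\in K_i$. Applying $D$ to $T^im=0$ yields $T^iDm+iT^{i-1}ym=0$, and since $i$ is invertible,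
\[
T^{i-1}\big(ym+i^{-1}TDm\big)=0 .
\]
Hence $ym\in K_{i-1}+TN$, and then $xm=Tm-\tau ym\in K_{i-1}+TN$. On $U_t$ use $D=d/d\sigma$ and $T=\sigma x+y$. Now $DT=TD+x$, the same computation gives $xm\in K_{i-1}+TN$, and $ym=Tm-\sigma xm$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:neighbor}]
Let $i\ge2$ with $i\neq0$ in $k$, and suppose $a_{i-1}=a_{i+1}=0$. The operators $x,y$ preserve $\theta\mathcal N$, so by Lemma~\ref{lem:derivative} they map $\mathcal K_i+\theta\mathcal N$ into $\mathcal K_{i-1}+\theta\mathcal N$. That is, they act as zero on $\mathcal T_{[i,i]}$. Proposition~\ref{prop:key} with $b=c=i$ gives $a_i=0$.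
\end{proof}

The characteristic enters only through $i^{-1}$ in Lemma~\ref{lem:derivative}. For $M=kE$ and $i=p$ the lemma fails: on $U_s$ we have $N=k[\tau][\vartheta,y]/(\vartheta^p,y^p)$ with $\vartheta=x+\tau y$, so $K_p=N$ and $K_{p-1}=TN$, and $y$ is not zero on $\mathcal T_{[p,p]}(U_s)=k[\tau][y]/(y^p)$.

\section{A trace over the dual numbers}\label{sec:trace}

The traces of $\Phi_x$ and $\Phi_y$ are global sections of $\mathcal O(-1)$, hence zero, so the trace of \eqref{eq:euler} says that the rank of $\mathcal T$ is zero in $k$. This is weaker than Proposition~\ref{prop:key}, but it can be had with fewer hypotheses. If $z$ is not zero on the generators we cannot divide it by $T$, but we can still ask for the coefficient of $T$ in its trace. For this we need a quotient of $N$, defined without reference to a frame, that is free over $R=O[\varepsilon]/(\varepsilon^2)$ with $\varepsilon$ acting as $T$. A single gap provides one.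

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Let $j\geq1$, $a_j=0$ and $r=\sum_{l>j}a_l$. On a chart $(U,\ell)$ that carries a frame put
\[
Q=N/(K_{j-1}+T^2N).
\]
By \eqref{eq:kernel},
\[
Q\cong\bigoplus_\nu O[T]/(T^{d_\nu}),\qquad d_\nu=\min\big(2,(l_\nu-j+1)^+\big),
\]
where we use $(l_\nu-j+1)^+\le l_\nu$. So $d_\nu=0$ for $l_\nu\le j-1$, $d_\nu=1$ for $l_\nu=j$, and $d_\nu=2$ for $l_\nu\ge j+1$. Since $a_j=0$ the middle case does not occur, and $Q$ is a free $R$-module of rank $r$, with basis the classes $\bar w_\nu$ for $l_\nu>j$.

An $O$-linear endomorphism $z$ of $N$ that commutes with $T$ preserves $K_{j-1}$ and $T^2N$, so it acts $R$-linearly on $Q$. Let $\lambda_\ell(z)\in O$ be the coefficient of $\varepsilon$ in the trace $\operatorname{tr}_R(z|Q)\in R$. Explicitly,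
\[
z\bar w_\nu=\sum_\mu(f_{\mu\nu}+g_{\mu\nu}T)\bar w_\mu\quad(f_{\mu\nu},g_{\mu\nu}\in O),\qquad\lambda_\ell(z)=\sum_\nu g_{\nu\nu}.
\]
The trace of an endomorphism of a free module of finite rank over a commutative ring does not depend on the basis, so $\lambda_\ell(z)$ does not depend on the frame. The explicit formula shows that $\lambda_\ell$ is $O$-linear in $z$, that it is compatible with restriction to smaller charts, and that $\lambda_\ell(T)=r$. If $(U,\ell')$ is also a chart, then $Q$ and its basis are unchanged and $g_{\mu\nu}T=(\ell'/\ell)g_{\mu\nu}T'$ by \eqref{eq:ell}, so $\lambda_{\ell'}(z)=(\ell'/\ell)\lambda_\ell(z)$. Hence the section $\ell^{-1}\lambda_\ell(z)$ of $\mathcal O(-1)$ over $U$ does not depend on $\ell$.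

By Lemma~\ref{lem:frames} the charts with a frame cover $P$. Two of them, $(U,\ell)$ and $(U',\ell')$, meet in $U\cap U'$, which is a chart for both $\ell$ and $\ell'$ and to which both frames restrict. So the sections $\ell^{-1}\lambda_\ell(x)$ glue to an element of $H^0(P,\mathcal O(-1))=0$, and so do the sections $\ell^{-1}\lambda_\ell(y)$. Therefore $\lambda_\ell(x)=\lambda_\ell(y)=0$ on every such chart, and
\[
r=\lambda_\ell(T)=\tfrac s\ell\,\lambda_\ell(x)+\tfrac t\ell\,\lambda_\ell(y)=0\quad\text{in } k.\qedhere
\]
\end{proof}

As a check, take $M=kE$ and $j=1$. On $U_s$ the module $Q=N/T^2N$ has the $R$-basis $1,y,\dots,y^{p-1}$, which $y$ shifts, so $\lambda_s(y)=0$ and $\lambda_s(x)=\lambda_s(T-\tau y)=p$, which is indeed zero in $k$. For $M=A_2$ and $j=1$, where $a_1\ne0$, the module $Q=N$ has rank three over $O$ and is not free over $R$, and the conclusion fails since $\sum_{l>1}a_l=1$.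

\section{Sets of block sizes}\label{sec:consequences}

\begin{corollary}\label{cor:char0}
In characteristic $0$ the set of block sizes of a module of constant Jordan type is $\{1,\dots,r\}$ for some $r\geq0$, and every $r$ occurs.
\end{corollary}

\begin{proof}
If $a_j=0$, then $\sum_{l>j}a_l=0$ as an integer by Theorem~\ref{thm:gap}, so $a_l=0$ for all $l>j$. The module $A_r$ of Example~\ref{ex:A} realizes $\{1,\dots,r\}$.
\end{proof}

\begin{corollary}\label{cor:interval}
Let $M$ be a $kE$-module of constant Jordan type and let $S=\{l:a_l\ne0\}\subseteq\{1,\dots,p\}$. Let $[b,c]$ be a maximal interval of consecutive integers in $S$ with $1<b\le c<p$. Then $b<c$, and $a_b+\dots+a_c$ is a positive multiple of $p$.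
\end{corollary}

\begin{proof}
By maximality $a_{b-1}=a_{c+1}=0$. Theorem~\ref{thm:neighbor} excludes $b=c$, since $1<b<p$. By Theorem~\ref{thm:gap} with $j=b-1$ and $j=c+1$, both $\sum_{l\ge b}a_l$ and $\sum_{l\geq c+2}a_l$ are divisible by $p$. Their difference is $a_b+\dots+a_c+a_{c+1}=a_b+\dots+a_c$, which is positive.
\end{proof}

If $\sum_{1<l<p}a_l<p$, no such interval exists, so every maximal interval in $S$ contains $1$ or $p$. Then $S=\{1,\dots,r\}\cup\{q,\dots,p\}$ for some $r\ge0$ and $q\le p+1$, one of the sets realized in Section~\ref{sec:examples}. Equivalently, whenever $a_i\ne0$ with $1<i<p$, either all of $a_1,\dots,a_i$ or all of $a_i,\dots,a_p$ are nonzero.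

\begin{remark}[Higher rank]\label{rem:rank}
Let $E'$ be an elementary abelian $p$-group of rank $d\ge2$, with $kE'=k[x_1,\dots,x_d]/(x_1^p,\dots,x_d^p)$, and let $M$ be a $kE'$-module on which $u_\alpha=\sum_\mu\alpha_\mu x_\mu$ has the same Jordan type for all $0\neq\alpha\in k^d$. Theorems~\ref{thm:neighbor} and~\ref{thm:gap} hold for $M$. Indeed, take linearly independent $\alpha,\beta\in k^d$ and put $x=u_\alpha$, $y=u_\beta$. Then $\gamma_1x+\gamma_2y=u_{\gamma_1\alpha+\gamma_2\beta}$ with $\gamma_1\alpha+\gamma_2\beta\neq0$ for $\gamma\ne0$, so the pair $x,y$ has the same constant Jordan type.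
\end{remark}

We do not decide whether an interval $[b,c]$ with $1<b<c<p$ as in Corollary~\ref{cor:interval} can actually occur. For such an interval Proposition~\ref{prop:key} shows that $x$ and $y$ cannot both act as zero on $\mathcal T_{[b,c]}$. This does not contradict Lemma~\ref{lem:derivative}, which says only that $x$ and $y$ lower the filtration $\mathcal K_{b-1}+\theta\mathcal N\subseteq\dots\subseteq\mathcal K_c+\theta\mathcal N$ by one step, and this forces them to vanish on $\mathcal T_{[b,c]}$ directly only when $b=c$.

\begin{thebibliography}{9}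
\bibitem{CFP}
Jon F. Carlson, Eric M. Friedlander, Julia Pevtsova, \emph{Modules of constant Jordan type}, arXiv:0707.3845 (2007).
\end{thebibliography}
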